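# Semicharacters of finite groups: why $|G|$ need not divide $|\widehat G|$

## The involutions $J(x,u)$ and their triples

Let $\ell$ be a prime such that neither $-1$ nor $2$ is a square in $F=\mathbb F_\ell$. The primes $3$, $11$ and $19$ qualify: the nonzero squares are $\{1\}$ modulo $3$, $\{1,3,4,5,9\}$ modulo $11$, and $\{1,4,5,6,7,9,11,16,17\}$ modulo $19$. For $x\in F$ and $u\in F^*$ put
$$J(x,u)=\begin{pmatrix} xu & -u^{-1}-x^2u\\ u&-xu\end{pmatrix}.$$
This matrix has trace $0$ and determinant $-x^2u^2+1+x^2u^2=1$, so $J(x,u)^2=-I$ by Cayley–Hamilton. Also $J(x,-u)=-J(x,u)$. Conversely, a matrix of trace $0$ and determinant $1$ with lower-left entry $u\ne0$ and upper-left entry $xu$ equals $J(x,u)$, because the trace and the determinant fix the other two entries.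

We use the same letter for a matrix in $SL_2(\ell)$ and for its image in $PSL_2(\ell)=SL_2(\ell)/\{\pm I\}$.

**Lemma 1.** In $PSL_2(\ell)$ there is no element of order $4$, and the involutions are exactly the images of the matrices $J(x,u)$. The images of $J(x,u)$ and $J(x',u')$ are equal only if $x'=x$ and $u'=\pm u$. So every nontrivial element of $2$-power order is an involution.

*Proof.* First, $-I$ is the only involution of $SL_2(\ell)$: if $M^2=I$, then $M$ is diagonalizable with eigenvalues $\pm1$, and determinant $1$ forces $M=\pm I$.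

Let $g\in SL_2(\ell)$ lift an element of order $4$, so $g^4=\pm I$ and $g^2\neq\pm I$. If $g^4=I$, then $g^2$ is an involution of $SL_2(\ell)$, so $g^2=-I$, which is excluded. So $g^4=-I$, and the eigenvalues of $g$ are $\lambda^{\pm1}$ with $\lambda^4=-1$. Then $\lambda^{-2}=-\lambda^2$, so $(\operatorname{tr} g)^2=\lambda^2+\lambda^{-2}+2=2$, and $2$ is a square in $F$, a contradiction. An element of order $2^m$ with $m\ge2$ has a power of order $4$, so the last sentence of the lemma follows.

Let $J$ lift an involution: $J^2=\pm I$ and $J\ne\pm I$. Since $J^2=I$ would give $J=\pm I$, we have $J^2=-I$. A scalar $J=cI$ would give $c^2=-1$, impossible, so $J$ is not scalar. Cayley–Hamilton says $J^2-(\operatorname{tr}J)J+I=0$, so $(\operatorname{tr}J)J=0$ and $\operatorname{tr}J=0$. Write $a$ for the upper-left and $u$ for the lower-left entry. If $u=0$, the determinant is $-a^2=1$, impossible. So $u\neq0$ and $J=J(a/u,u)$. Conversely $J(x,u)$ is not $\pm I$ and has square $-I$, so its image is an involution. Finally, $J(x',u')=\pm J(x,u)$ gives $u'=\pm u$ and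 then $x'=x$. $\square$

**Lemma 2.** (a) Let $u_1,u_2,u_3\in F^*$ with $u_1^2+u_2^2+u_3^2=0$, and let $x_1\in F$. Put
$$x_2=x_1+\frac{u_3}{u_1u_2},\qquad x_3=x_1-\frac{u_2}{u_1u_3},\qquad J_i=J(x_i,u_i).$$
Then $J_1J_2=-J_2J_1=J_3$; in particular $J_1,J_2$ commute in $PSL_2(\ell)$.

(b) Any two distinct commuting involutions of $PSL_2(\ell)$, with chosen lifts $J_1,J_2$, arise in this way.

*Proof.* For trace-zero $2\times2$ matrices, $A^2=\tfrac12\operatorname{tr}(A^2)I$; applying this to $A$, $B$ and $A+B$ gives $AB+BA=\operatorname{tr}(AB)I$. For arbitrary $J_i=J(x_i,u_i)$, multiplying out gives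
$$\operatorname{tr}(J_1J_2)=-u_1u_2(x_1-x_2)^2-\frac{u_2}{u_1}-\frac{u_1}{u_2},$$
and $J_1J_2$ has lower-left entry $u_1u_2(x_2-x_1)$ and upper-left entry $u_1u_2x_1(x_2-x_1)-u_2/u_1$.

(a) Here $u_1u_2(x_2-x_1)=u_3$, so the trace is $-(u_3^2+u_2^2+u_1^2)/(u_1u_2)=0$, and therefore $J_1J_2=-J_2J_1$. The product $J_1J_2$ has trace $0$, determinant $1$, lower-left entry $u_3\neq0$ and upper-left entry $x_1u_3-u_2/u_1=x_3u_3$. Hence it is $J(x_3,u_3)$.

(b) Since the images commute, $J_1J_2=\pm J_2J_1$. If the sign is $+$, then $(J_1J_2)^2=J_1^2J_2^2=I$, so $J_1J_2=\pm I$ and $J_2=\pm J_1$, contrary to distinctness. So $J_1J_2+J_2J_1=0$, that is, $\operatorname{tr}(J_1J_2)=0$. Thus $J_1J_2$ has trace $0$ and determinant $1$, and $u_3:=u_1u_2(x_2-x_1)$, its lower-left entry, is nonzero by the argument in Lemma 1. The trace formula now reads $u_1^2+u_2^2+u_3^2=0$. $\square$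

What is this for? Each triple gives a Klein four-group $\{1,J_1,J_2,J_3\}$. Suppose a function on the group with values $\pm1$ is only required to be multiplicative on commuting pairs. Then it is a set of signs on the involutions subject to one linear equation over $\mathbb F_2$ per triple. For $\ell=19$ these equations will kill every sign, and this refutes a divisibility conjecture.

## Functions multiplicative on commuting pairs

**Definition.** Let $G$ be a finite group. A *(linear) semicharacter* of $G$ is a function $f:G\to\mathbb C^*$ with $f(ab)=f(a)f(b)$ whenever $a,b\in G$ commute. Since a commuting pair generates an abelian subgroup, this says that $f$ restricts to a homomorphism on every abelian subgroup. The semicharacters form an abelian group $\widehat G$ under pointwise multiplication. It is finite, since $f(g)$ is a root of unity of order dividing the order of $g$.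

For abelian $G$ this is the usual dual group, and $|\widehat G|=|G|$. Some small nonabelian cases follow.

In $S_3$, the subgroup of order $3$ and the three subgroups of order $2$ meet trivially, and every commuting pair lies in one of them. So a semicharacter is a free choice of a character on each, and $|\widehat{S_3}|=3\cdot2^3=24$, a multiple of $6$.

In $Q_8$, every commuting pair lies in one of $\langle i\rangle,\langle j\rangle,\langle k\rangle$, which meet in $\{\pm1\}$. A semicharacter is a choice of $f(-1)=\pm1$ and then of square roots $f(i),f(j),f(k)$ of $f(-1)$. So $|\widehat{Q_8}|=2\cdot2^3=16$, a multiple of $8$.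

The following was proposed in Gil Alon, "Semicharacters of Groups", arXiv:1112.6125 (2011).

**Conjecture.** For any finite group $G$, $|\widehat G|$ is divisible by $|G|$.

The conjecture is false. We write $n_p$ for the $p$-part of an integer $n$, and prove the following.

**Theorem 1.** If $G=PSL_2(19)$, of order $3420=2^2\cdot3^2\cdot5\cdot19$, then $|\widehat G|$ is odd. Hence $4\mid|G|$ but $2\nmid|\widehat G|$, and the conjecture is false.

**Theorem 2.** Let $p$ be an odd prime, $q$ a prime power with $p\mid q-1$, $p^k$ the exact power of $p$ dividing $q-1$, and $G=Sp_4(q)$. Then $p\nmid|\widehat G|$, while $p^{2k}\mid|G|$.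

**Corollary 1.** For every prime $p$ there is a finite simple group $G$ with $p^2\mid|G|$ but $p\nmid|\widehat G|$. So there is no prime $p$ for which "$p\mid|G|$ implies $p\mid|\widehat G|$" holds for all finite (even finite simple) $G$. For every prime $p$, the ratio $|G|_p/|\widehat G|_p$ is unbounded.

**Theorem 3.** If $G$ is nilpotent of class $\le2$, then $|G|$ divides $|\widehat G|$.

These arguments do not settle whether the divisibility holds for all $p$-groups.

## Assembling semicharacters from Sylow subgroups

Recall that each $g\in G$ is uniquely a product $g=g_pg_{p'}$ of commuting elements, of $p$-power order and of order prime to $p$, both powers of $g$. If $g,h$ commute, then $(gh)_p=g_ph_p$. An element of $p$-power order is called a $p$-element.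

The natural way to try to prove the conjecture is one prime at a time: build many semicharacters out of those of the Sylow $p$-subgroups.

**Proposition 1.** If distinct Sylow $p$-subgroups of $G$ meet trivially, then $\prod_P\widehat P$, over all Sylow $p$-subgroups $P$, embeds in $\widehat G$. In particular, if these subgroups are moreover abelian, then $|G|_p$ divides $|\widehat G|$.

*Proof.* Choose $f_P\in\widehat P$ for each $P$. A nontrivial $p$-element lies in exactly one $P$, so we may put $f(g)=f_P(g_p)$ with $g_p\in P$. If $g,h$ commute, then $g_p,h_p$ commute and generate a $p$-group, which lies in some $P$. So $f(gh)=f_P(g_ph_p)=f_P(g_p)f_P(h_p)=f(g)f(h)$. Since $f|_P=f_P$, the map $(f_P)\mapsto f$ is an injective homomorphism. If $P$ is abelian, then $|\widehat P|=|P|=|G|_p$. $\square$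

In $A_5$, for example, an involution fixes exactly one of the five points, so it lies in exactly one of the five Klein four-groups. The Sylow $3$- and $5$-subgroups have prime order. So the proposition applies at every prime, and $60$ divides $|\widehat{A_5}|$.

The construction stops as soon as Sylow subgroups overlap: the local choices must agree on the intersections. In $PSL_2(19)$ the Sylow $2$-subgroups have order $4$ and, by Lemma 1, are Klein four-groups. Let us count how they overlap. Fix an involution with lift $J_1=J(x_1,u_1)$. By Lemma 2, the lifts $K$ of the other involutions commuting with it correspond to the pairs $(u_2,u_3)$ of nonzero elements with $u_2^2+u_3^2=-u_1^2$. Scaling to $u_1=1$, we need two nonzero squares with sum $18$. The ordered pairs are $(1,17)$, $(17,1)$, $(7,11)$, $(11,7)$, $(9,9)$, and each gives $4$ sign choices, so there are $20$ lifts $K$. A four-group containing the given involution accounts for four of them, so each involution lies in $5$ four-groups. There are $19\cdot18/2=171$ involutions, hence $171\cdot5/3=285$ four-groups.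 A semicharacter with values $\pm1$ gives a set $X$ of involutions, those of value $-1$, that meets each of the $285$ four-groups in an even number of elements. Can $X$ be nonempty? There are $285$ equations for $171$ unknowns, but the count alone decides nothing.

To refute divisibility by $p$ it is enough to control $p$-elements:

**Lemma 3 (reduction).** Suppose $p\mid|\widehat G|$. Then there is $f\in\widehat G$ of order $p$, with values in $\mu_p$, the $p$-th roots of unity in $\mathbb C^*$. Such an $f$ is not trivial on all $p$-elements of $G$.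

*Proof.* By Cauchy's theorem $\widehat G$ has an element $f$ of order $p$, and $f^p=1$ means that its values lie in $\mu_p$. If $h$ has order $n$ prime to $p$, then $f(h)^n=f(h^n)=1=f(h)^p$, so $f(h)=1$. So $f(g)=f(g_p)f(g_{p'})=f(g_p)$ for all $g$. If $f$ were trivial on $p$-elements, then $f=1$, contradicting its order. $\square$

## A translation-invariant linear system over $\mathbb F_2$

**Step 1: turning semicharacters into a linear system.** Let $G=PSL_2(\ell)$, with $\ell$ as in the first section, and let $f\in\widehat G$ take values $\pm1$. Write $f(J(x,u))=(-1)^{\varphi(x,u)}$ with $\varphi(x,u)\in\mathbb F_2$. Since $J(x,-u)=-J(x,u)$, $\varphi(x,u)=\varphi(x,-u)$. Lemma 2(a) gives, for all $x\in F$ and all $u_i\in F^*$ with $u_1^2+u_2^2+u_3^2=0$,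
$$\varphi(x,u_1)+\varphi\Big(x+\frac{u_3}{u_1u_2},u_2\Big)+\varphi\Big(x-\frac{u_2}{u_1u_3},u_3\Big)=0.\tag{1}$$
By Lemmas 1 and 3, if the only solution of (1) is $\varphi=0$, then $|\widehat G|$ is odd.

**Step 2: splitting the system by Fourier analysis in characteristic $2$.** The system is invariant under $x\mapsto x+c$. In the group this is conjugation by $\begin{pmatrix}1&c\\0&1\end{pmatrix}$, which carries $J(x,u)$ to a matrix of trace $0$ and determinant $1$ with lower-left entry $u$ and upper-left entry $(x+c)u$, that is, to $J(x+c,u)$. So we diagonalize the translations. The unknowns lie in $\mathbb F_2$, so complex characters are of no use, but $\ell$ is odd, hence invertible in characteristic $2$. Let $k=\overline{\mathbb F}_2$ and let $\omega\in k$ be a primitive $\ell$-th root of unity. The $\ell$ characters $x\mapsto\omega^{jx}$, $j\in F$, are linearly independent, so they form a basis of the functions $F\to k$. We look for solutions $\varphi$ with values in $k$ and write, uniquely,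
$$\varphi(x,u)=\sum_{j\in F}\omega^{jx}h_j(u),\qquad h_j:F^*\to k.$$
By uniqueness each $h_j$ is even: $h_j(-u)=h_j(u)$. Substitute in (1) with the $u_i$ fixed. The left side is a combination of the functions $\omega^{jx}$ of $x$, and each coefficient must vanish. So $h=h_j$ satisfies, with $e(y)=\omega^{jy}$,
$$h(u_1)+e\Big(\frac{u_3}{u_1u_2}\Big)h(u_2)+e\Big(-\frac{u_2}{u_1u_3}\Big)h(u_3)=0\tag{2}$$
for all $u_i\in F^*$ with $u_1^2+u_2^2+u_3^2=0$. Conversely, any even functions $h_j$ that satisfy (2) give an even solution of (1) over $k$. For $\ell=19$ the $171$ unknowns have split into $19$ blocks of $9$.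

## The triples $(s,s,ts)$

**Step 3: the block $j=0$.** Since $-1$ and $2$ are nonsquares, $-2$ is a square; fix $t$ with $t^2=-2$. (For $\ell=19$ take $t=6$, since $36=-2$; for $\ell=11$ take $t=3$, since $9=-2$.) Then $s^2+s^2+(ts)^2=0$ for every $s\in F^*$. For $j=0$, (2) at $(s,s,ts)$ reads $h(s)+h(s)+h(ts)=0$, so $h(ts)=0$ for all $s$. Thus $h_0=0$.

**Step 4: eliminating the first term of (2).** Now let $j\ne0$ and put $\tau(y)=e(y)+e(-y)$. In characteristic $2$:
$$\tau(-y)=\tau(y),\qquad \tau(2y)=\tau(y)^2,\qquad \tau(y)\tau(z)=\tau(y+z)+\tau(y-z),$$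
where the second holds because the cross terms in $(e(y)+e(-y))^2$ cancel, and the third is multiplication. Also $\tau(y)=0$ iff $e(y)=e(-y)$ iff $e(2y)=1$ iff $y=0$. The sum $u_1^2+u_2^2+u_3^2$ does not change when $u_3$ is replaced by $-u_3$. Doing this in (2), using that $h$ is even, and adding the result to (2), we get
$$\tau\Big(\frac{u_3}{u_1u_2}\Big)h(u_2)=\tau\Big(\frac{u_2}{u_1u_3}\Big)h(u_3).\tag{3}$$

**Step 5: one unknown per block.** Apply (3) to $(s,s,ts)$. Here $u_2/(u_1u_3)=1/(ts)$ and $u_3/(u_1u_2)=t/s=t^2/(ts)=-2/(ts)$. So $\tau(1/(ts))^2h(s)=\tau(1/(ts))h(ts)$, and division by $\tau(1/(ts))\ne0$ gives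
$$h(ts)=\tau\Big(\frac1{ts}\Big)h(s)\qquad(s\in F^*).\tag{4}$$
For $\ell=19$ and $t=6$: $6^3=-12=7\neq1$ and $6^9=7^3=343=1$, so $6$ has order $9$. As $9$ is odd, $-1\notin\langle6\rangle$, so $F^*=\langle6\rangle\times\{\pm1\}$. By (4) and evenness, $h$ is determined by $h(1)$, and $h(1)=0$ implies $h=0$.

It is tempting to go once around the cycle $1,6,6^2,\dots,6^9=1$ and hope for a contradiction. This is exactly where the triples $(s,s,ts)$ stop giving information.

**Remark 1.** Let $\ell=11$, $t=3$ or $\ell=19$, $t=6$. Then (4) has a solution with $h(1)=1$ for each $j\neq0$, and it satisfies (2) at all triples that arise from some $(s,s,ts)$ by reordering and changing signs.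

To check this, put $n=(\ell-1)/2$. The element $t$ has order $n$ (for $\ell=11$: $3^5=243=1$), $n$ is odd, and $F^*=\langle t\rangle\times\{\pm1\}$. So (4) is consistent iff $\Pi=\prod_{i=1}^n\tau(t^{-i})$ equals $1$. The $t^{-i}$ represent $F^*/\{\pm1\}$ and $\tau$ is even, so
$$\Pi^2=\prod_{y\ne0}\tau(y)=\prod_{y\neq0}e(-y)\cdot\prod_{y\ne0}\big(1+e(2y)\big).$$
The first product is $e(0)=1$. The second is the value at $T=1$ of $\prod_{\zeta^\ell=1,\ \zeta\neq1}(T-\zeta)=1+T+\dots+T^{\ell-1}$ (signs do not matter), namely $\ell=1$ in $k$. So $\Pi^2=1$ and $\Pi=1$, as the characteristic is $2$.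

For (2), put $y=1/(ts)$, so that $t/s=-2y$ and, by (4), $h(ts)=\tau(y)h(s)$. The left sides of (2) at $(s,s,ts)$, $(s,ts,s)$ and $(ts,s,s)$ are $h(s)$ times
$$1+e(-2y)+e(-y)\tau(y),\qquad 1+e(y)\tau(y)+e(2y),\qquad \tau(y)+e(y)+e(-y),$$
and all three are $0$. A sign change of any one $u_i$ negates both arguments of $e$ in (2), which replaces $e$ by $e^{-1}$ and leaves $\tau$ unchanged, so the same computation applies.

For $\ell=11$ there are no other triples. Indeed, scale to $u_1=1$; then two nonzero squares must have sum $10$, and the ordered pairs are $(1,9)$, $(9,1)$, $(5,5)$. The first two give $(1,1,\pm3)$ and $(1,\pm3,1)$ up to sign. For the third, $5=4^2$ and $3\cdot4=1$, so it gives $(3s,s,s)$ with $s=4$, up to sign. So for $PSL_2(11)$ the solution space of (1) has dimension $10$ over $k$, hence over $\mathbb F_2$, since the coefficients of the system lie in $\mathbb F_2$. By Lemma 2(b) each $\mathbb F_2$-solution gives a semicharacter $g\mapsto(-1)^{\varphi(g_2)}$, with $\varphi$ taken to be $0$ at the identity. By Lemma 1 and the proof of Lemma 3,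 these are all the semicharacters of $2$-power order. So the $2$-part of $|\widehat{PSL_2(11)}|$ is $2^{10}$, and $4=|PSL_2(11)|_2$ divides it.

So for $\ell=19$ the triples $(s,s,6s)$ leave an $18$-dimensional space, and a triple of another shape is needed. The list of pairs with sum $18$ found above contains one: $(7,11)$, with $7=8^2$ and $11=7^2$.

## The triple $(8,1,7)$ and a polynomial of degree $14$

From now on $\ell=19$, $t=6$, $j\neq0$. The plan is to express $h(7)$ through $h(1)$ in two ways.

**Step 6: $h(7)$ from (4).** We have $1/6=16=-3$, $1/(-2)=9$ and $1/7=11=-8$, since $6\cdot16=96=1$, $-18=1$ and $77=1$. Applying (4) with $s=1$, $s=6$ (where $6\cdot6=-2$) and $s=-2$ (where $6\cdot(-2)=-12=7$) gives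
$$h(6)=\tau(3)h(1),\qquad h(-2)=\tau(9)\tau(3)h(1),\qquad h(7)=\tau(8)\tau(9)\tau(3)h(1).$$

**Step 7: $h(7)$ from the new triple.** The triple $(u_1,u_2,u_3)=(8,1,7)$ is admissible, as $64+1+49=114=6\cdot19$. Since $8\cdot12=96=1$, $u_3/(u_1u_2)=7/8=7\cdot12=84=8$. Since $56=-1$, $u_2/(u_1u_3)=1/56=-1$. So (3) gives
$$\tau(8)h(1)=\tau(1)h(7)=\tau(1)\tau(8)\tau(9)\tau(3)h(1).\tag{5}$$

**Step 8: the two are incompatible unless $h(1)=0$.** Suppose $h(1)\neq0$. Cancel $\tau(8)h(1)\ne0$ in (5) and use the product rule for $\tau$:
$$1=\tau(1)\tau(3)\tau(9)=\big(\tau(4)+\tau(2)\big)\tau(9)=\tau(13)+\tau(5)+\tau(11)+\tau(7)=\tau(5)+\tau(6)+\tau(7)+\tau(8),$$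
where $\tau(13)=\tau(-6)=\tau(6)$ and $\tau(11)=\tau(-8)=\tau(8)$. With $\eta=\omega^j$, we have $\tau(y)=\eta^y+\eta^{19-y}$ for $0<y<19$, so $\eta$ is a root of the nonzero polynomial
$$1+T^5+T^6+T^7+T^8+T^{11}+T^{12}+T^{13}+T^{14}\in\mathbb F_2[T]$$
of degree $14$. But $\eta$ is a primitive $19$th root of unity, and its degree over $\mathbb F_2$ is the order of $2$ modulo $19$. This order divides $18$. It does not divide $6$, since $2^6=64\equiv7$, nor $9$, since $2^9=512\equiv-1$. So it is $18$, and a nonzero polynomial of degree $14$ over $\mathbb F_2$ cannot vanish at $\eta$. This contradiction shows $h(1)=0$, so $h=0$ by Step 5.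

*End of the proof of Theorem 1.* All $h_j$ vanish, so $\varphi=0$ is the only solution of (1). If $2$ divided $|\widehat{PSL_2(19)}|$, the $f$ of Lemma 3 would have $\varphi=0$, so it would be trivial on all involutions, hence by Lemma 1 on all $2$-elements, contradicting Lemma 3. So $|\widehat{PSL_2(19)}|$ is odd, while $4\mid3420$. $\blacksquare$

## The elements $t(a,b)$ of $Sp_4(q)$

We turn to odd primes. Let $p$ be odd, $p\mid q-1$, so $p\nmid q$. Let $V=\mathbb F_q^4$ carry a nondegenerate alternating form $(\cdot,\cdot)$, $G=Sp(V)$ its isometry group, and let $\zeta$ generate the Sylow $p$-subgroup of $\mathbb F_q^*$. A *point* is a $1$-dimensional subspace; we use the same letter for a point and a nonzero vector spanning it. Recall that $\dim U^\perp=4-\dim U$. A subspace is *totally isotropic* if the form vanishes on it. A totally isotropic $2$-space $L$ has $L^\perp=L$.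

**Definition.** For points $a,b$ with $(a,b)\neq0$, so that $V=\langle a,b\rangle\oplus\{a,b\}^\perp$, let $t(a,b)$ act as $\zeta$ on $a$, as $\zeta^{-1}$ on $b$, and as $1$ on $\{a,b\}^\perp$. It lies in $G$, since $(\zeta a,\zeta^{-1}b)=(a,b)$.

For example, in a basis $e_1,e_2,f_1,f_2$ with $(e_i,f_i)=1$ and all other pairs of distinct basis vectors orthogonal, up to the sign in $(f_i,e_i)=-1$, $t(e_1,f_1)=\operatorname{diag}(\zeta,1,\zeta^{-1},1)$.

Why dimension $4$? In dimension $2$, that is in $SL_2(q)$, Proposition 1 produces semicharacters. An eigenvalue $\lambda$ of a nontrivial $p$-element generates an extension of $\mathbb F_q$ whose degree is at most $2$ and is a power of $p$ (the computation is in Step A below), so $\lambda\in\mathbb F_q$. As $p$ is odd, $\lambda\ne\lambda^{-1}$, so the element has exactly two eigenlines. A $p$-group contains a central element of order $p$ as soon as it is nontrivial, and all its elements preserve the two eigenlines of that element. So every nontrivial $p$-subgroup lies in the diagonal group of one pair of lines,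 and such a pair is recovered from any nontrivial $p$-element. Sylow $p$-subgroups are thus cyclic and meet trivially, and $p$ does divide $|\widehat{SL_2(q)}|$. In dimension $4$ there is room for two commuting elements $t(a_1,b_1),t(a_2,b_2)$ whose product can be written in many such ways, and this is where relations come from.

**Step A: every $p$-element of $G$ is a product of commuting powers of elements $t(a_i,b_i)$.** Let $g\in G$ have order $p^m$. Since $p\nmid q$, $T^{p^m}-1$ has distinct roots, so $g$ is diagonalizable over $\overline{\mathbb F}_q$. Let $\lambda$ be an eigenvalue, of order $p^i$. The degree $[\mathbb F_q(\lambda):\mathbb F_q]$ is the order of $q$ modulo $p^i$. As $q\equiv1\bmod p$, the class of $q$ lies in the kernel of $(\mathbb Z/p^i)^*\to(\mathbb Z/p)^*$ (if $i\ge1$), a group of order $p^{i-1}$, so the degree is a power of $p$. It is at most $4$, because $\lambda$ is a root of the characteristic polynomial. As $p$ is odd, the degree is $1$, or it is $3$ and $p=3$.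

Suppose it is $3$. Since $(gv,w)=(v,g^{-1}w)$, $g^{-1}$ is the adjoint of $g$ and has the same characteristic polynomial; so $\lambda^{-1}$ is an eigenvalue of $g$ as well. Its Galois orbit over $\mathbb F_q$ also has size $3$. There are at most $4$ distinct eigenvalues, so the orbits of $\lambda$ and $\lambda^{-1}$ coincide, and $\lambda^{-1}=\lambda^{q^r}$ for some $r$. So $q^r\equiv-1$ modulo the order of $\lambda$, hence modulo $3$; but $q\equiv1\bmod3$, a contradiction.

So all eigenvalues lie in $\mathbb F_q$, $g$ is diagonalizable over $\mathbb F_q$, and its eigenvalues, having $p$-power order, lie in $\langle\zeta\rangle$. Let $V_\lambda$ be the eigenspaces. For $v\in V_\lambda$, $w\in V_\mu$ we have $(v,w)=(gv,gw)=\lambda\mu(v,w)$, so $V_\lambda\perp V_\mu$ unless $\lambda\mu=1$. If $\lambda\neq1$, then $\lambda^2\ne1$, as $\lambda$ has odd order; so $V_\lambda$ is totally isotropic and, by nondegeneracy, is paired perfectly with $V_{\lambda^{-1}}$. For each pair $\{\lambda,\lambda^{-1}\}$ with $\lambda=\zeta^m\ne1$, choose dual bases $a_i\in V_\lambda$,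 $b_i\in V_{\lambda^{-1}}$, and put $m_i=m$. All these vectors together with a basis of $V_1$ form a basis of $V$, and $\{a_i,b_i\}^\perp$ is spanned by the members of this basis other than $a_i,b_i$. So the $t(a_i,b_i)^{m_i}$ are simultaneously diagonal, and $g=\prod t(a_i,b_i)^{m_i}$.

**Step B: the function $F$ to be killed.** Suppose $p\mid|\widehat G|$, and let $f$ be as in Lemma 3. Write $\mu_p$ additively as $\mathbb Z/p$ and put
$$F(a,b)=f(t(a,b))\in\mathbb Z/p\qquad\text{for points }a,b\text{ with }(a,b)\ne0.$$
Since $t(b,a)=t(a,b)^{-1}$, we have $F(b,a)=-F(a,b)$. If $F=0$, then by Step A $f$ is trivial on all $p$-elements, contradicting Lemma 3. So it suffices to show $F=0$.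

**Step C: the relation from two commuting elements.** Let $V=L\oplus L'$ with $L,L'$ totally isotropic $2$-spaces. Let $a_1\ne a_2$ be points of $L$, and put $b_1=a_2^\perp\cap L'$, $b_2=a_1^\perp\cap L'$. No nonzero vector of $L'$ is perpendicular to $L$, since $L^\perp=L$; likewise with $L$ and $L'$ exchanged. So $a_1,a_2$ are nonzero functionals on $L'$, and $b_1,b_2$ are points. As $b_1\perp a_2$, $b_1$ cannot be perpendicular to $a_1$, and likewise $(a_2,b_2)\ne0$. So $b_1\neq b_2$, and $a_1,a_2,b_1,b_2$ is a basis of $V$. The vectors $a_2,b_2$ are perpendicular to $a_1$ and $b_1$, so $t(a_1,b_1)$ is $\zeta,1,\zeta^{-1},1$ on $a_1,a_2,b_1,b_2$, and $t(a_2,b_2)$ is $1,\zeta,1,\zeta^{-1}$. They commute, and their product is $\zeta$ on $L$ and $\zeta^{-1}$ on $L'$, with no reference to the chosen points. Hence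
$$F(a_1,b_1)+F(a_2,b_2)=S(L,L')\quad\text{depends only on }(L,L').\tag{6}$$

**Step D: $F(x+\gamma b,b)=F(x,b)$ whenever $(x,b)\ne0$ and $\gamma\in\mathbb F_q$.** The relation (6) compares $F(x,b)$ with $F(x+a,b)$ at the price of correction terms $F(a,\cdot)$. The idea is to run the comparison twice, with $x$ and with $y=x+\gamma b$ in place of $x$, arranged so that the corrections are the same and cancel.

Fix a vector $b$, choose $d$ with $(d,b)=1$, and let $W=\{b,d\}^\perp$, a nondegenerate $2$-space. Each point not in $b^\perp$ is spanned by a unique vector $x$ with $(x,b)=1$, that is, of the form $d+w+\beta b$ with $w\in W$, $\beta\in\mathbb F_q$. Put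
$$\Phi(w,\beta)=F(d+w+\beta b,\,b),\qquad D_\gamma(w,\beta)=\Phi(w,\beta+\gamma)-\Phi(w,\beta).$$
After scaling $x$ (and $\gamma$ with it), the statement to prove is that every $D_\gamma$ is $0$. First we claim
$$D_\gamma\big(w+v,\ \beta-(w,v)\big)=D_\gamma(w,\beta)\qquad(v\in W).\tag{7}$$

For $v=0$ this is trivial. Let $v\ne0$, and set
$$x=d+w+\beta b,\qquad y=x+\gamma b,\qquad a=v-(w,v)b.$$
Choose $c\in W$ with $(v,c)\neq0$, and let $L'=\langle b,c\rangle$, $L=\langle x,a\rangle$, $M=\langle y,a\rangle$. We check what (6) needs.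

1. Isotropy. As $(d,v)=0$ and $(d,b)=1$, $(x,a)=-(w,v)+(w,v)=0$. As $(b,a)=0$, also $(y,a)=0$. And $(b,c)=0$. Since $a\ne0$ lies in $b^\perp$ while $(x,b)=(y,b)=1$, the spaces $L,M$ have dimension $2$. So $L,M,L'$ are totally isotropic $2$-spaces.
2. Complements. $L'\subseteq b^\perp$. A vector $\sigma x+\rho a$ of $L$ has $(\sigma x+\rho a,b)=\sigma$, so if it lies in $b^\perp$, it is a multiple of $a$; the same holds for $M$. If $a$ were in $L'$, then $v\in\langle c\rangle$, contradicting $(v,c)\ne0$. So $L\cap L'=0=M\cap L'$, and $V=L\oplus L'=M\oplus L'$.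
3. $a^\perp\cap L'=\langle b\rangle$, because $(a,b)=0$ and $(a,c)=(v,c)\ne0$.
4. $x^\perp\cap L'=y^\perp\cap L'=\langle c-(w,c)b\rangle=:b_0$. Indeed $(x,c)=(w,c)$ and $(x,b)=1$, so $(x,c-(w,c)b)=0$, and $y-x=\gamma b$ is perpendicular to $L'$.
5. $(x+a)^\perp\cap L'=(y+a)^\perp\cap L'=\langle c-(w+v,c)b\rangle=:b_0'$. This is item 4 for $x+a=d+(w+v)+(\beta-(w,v))b$ and $y+a=(x+a)+\gamma b$.

Apply (6) to $(L,L')$ with the pairs $(a_1,a_2)=(x,a)$ and $(x+a,a)$, and to $(M,L')$ with $(y,a)$ and $(y+a,a)$. In each case $b_1=a^\perp\cap L'=b$, and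
$$F(x,b)+F(a,b_0)=F(x+a,b)+F(a,b_0'),\qquad F(y,b)+F(a,b_0)=F(y+a,b)+F(a,b_0').$$
Subtract: $F(y,b)-F(x,b)=F(y+a,b)-F(x+a,b)$. The left side is $D_\gamma(w,\beta)$, and by the formulas in item 5 the right side is $D_\gamma(w+v,\beta-(w,v))$. This proves (7).

Next, $D_\gamma$ is constant. Taking $v=-w$ in (7) gives $D_\gamma(w,\beta)=D_\gamma(0,\beta)$. Starting at $(0,\beta)$ and applying (7) with $v$, then $v'$, then $-(v+v')$, we pass through
$$(0,\beta)\to(v,\beta)\to\big(v+v',\beta-(v,v')\big)\to\big(0,\beta-(v,v')\big).$$
So $D_\gamma(0,\beta)=D_\gamma(0,\beta-(v,v'))$, and $(v,v')$ takes every value in $\mathbb F_q$ because $W$ is nondegenerate. So $D_\gamma$ is a constant $\delta(\gamma)\in\mathbb Z/p$.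

Finally, $\Phi(w,\beta+\gamma+\gamma')-\Phi(w,\beta)$ is the sum of $\Phi(w,\beta+\gamma+\gamma')-\Phi(w,\beta+\gamma)$ and $\Phi(w,\beta+\gamma)-\Phi(w,\beta)$, so $\delta(\gamma+\gamma')=\delta(\gamma)+\delta(\gamma')$. Thus $\delta$ is a homomorphism from $(\mathbb F_q,+)$, of order prime to $p$, to $\mathbb Z/p$, and $\delta=0$.

**Step E: antisymmetry finishes.** Let $a,b$ be vectors with $(a,b)\ne0$, and put $c=a+b$. Then $(c,b)=(a,c)=(a,b)\ne0$, so $F$ is defined on every pair of distinct points among $a,b,c$. Step D gives $F(a,b)=F(c,b)$ as $c=a+b$; $F(b,c)=F(a,c)$ as $-a=b-c$ spans the point $a$; and $F(c,a)=F(b,a)$ as $c=b+a$. So, with antisymmetry,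
$$F(a,b)=F(c,b)=-F(b,c)=-F(a,c)=F(c,a)=F(b,a)=-F(a,b).$$
Hence $2F(a,b)=0$, and $F(a,b)=0$ because $p$ is odd. (For $p=2$ this last equation would say nothing.)

*End of the proof of Theorem 2.* By Step B, $p\nmid|\widehat G|$. And $|G|=q^4(q^2-1)(q^4-1)$ is divisible by $(q-1)^2$, hence by $p^{2k}$. $\blacksquare$

For example, $Sp_4(4)$ has order $979200=2^8\cdot3^2\cdot5^2\cdot17$, and its semicharacter group has order prime to $3$.

## Simple groups and direct powers

*Proof of Corollary 1.* Recall the textbook facts that $PSL_2(19)$ is simple and that $Sp_4(q)$ is simple for even $q\ge4$. For $p=2$ take $PSL_2(19)$ and Theorem 1. For odd $p$ take $Sp_4(q)$ with $q=2^{p-1}\ge4$; here $p\mid q-1$ by Fermat, so $k\ge1$, and Theorem 2 applies. In both cases $p^2\mid|G|$ and $p\nmid|\widehat G|$.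

For the ratio we need $\widehat{G\times H}\cong\widehat G\times\widehat H$. The elements $(g,1)$ and $(1,h)$ commute, so a semicharacter of $G\times H$ satisfies $f(g,h)=f(g,1)f(1,h)$ and is determined by its restrictions to the factors, which are semicharacters. Conversely, if $f_1\in\widehat G$ and $f_2\in\widehat H$, then $(g,h)\mapsto f_1(g)f_2(h)$ is a semicharacter, because two pairs commute iff their components do. So, with $G$ as above, $|\widehat{G^N}|=|\widehat G|^N$ has $p$-part $1$, while $|G^N|_p\ge p^{2N}$. $\blacksquare$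

## Nilpotency class at most two

*Setting for Theorem 3.* Let $G$ have class $\le2$, so that $G'$ is central. Put $A=G/G'$ and write $\bar g$ for the image of $g$. Let $[g,h]=ghg^{-1}h^{-1}$, so $gh=[g,h]hg$. Since commutators are central, $[gg',h]=g[g',h]hg^{-1}h^{-1}=[g,h][g',h]$, and similarly in the second variable; and $[g,h]$ depends only on $\bar g,\bar h$. Let $B=\hom(G',\mathbb C^*)$, $B[2]=\{\nu\in B:\nu^2=1\}$ and $B^2=\{\mu^2:\mu\in B\}$. Squaring $B\to B^2$ has kernel $B[2]$, so
$$|B[2]|\,|B^2|=|B|=|G'|.\tag{8}$$
As $G'$ is abelian, restriction gives a homomorphism $\widehat G\to B$. The plan is to bound its image and its kernel from below.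

**Step I: a bicharacter whose antisymmetrization is the commutator pairing.** For $\mu\in B$, $e_\mu(\bar g,\bar h)=\mu([g,h])$ is multiplicative in each variable, with $e_\mu(\bar g,\bar g)=1$. Write $A$ as a direct product of cyclic groups $\langle\epsilon_i\rangle$. Let $\beta_\mu:A\times A\to\mathbb C^*$ be the bicharacter (a map multiplicative in each variable) with $\beta_\mu(\epsilon_i,\epsilon_j)=e_\mu(\epsilon_i,\epsilon_j)$ for $i<j$ and $=1$ for $i\ge j$. It exists because the order of $e_\mu(\epsilon_i,\epsilon_j)$ divides the orders of $\epsilon_i$ and $\epsilon_j$. Then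
$$\beta_\mu(a,b)\,\beta_\mu(b,a)^{-1}=e_\mu(a,b).\tag{9}$$
Both sides are bicharacters, and they agree on pairs of generators: for $i<j$ by definition, for $i>j$ because $e_\mu(\epsilon_j,\epsilon_i)^{-1}=e_\mu(\epsilon_i,\epsilon_j)$, and for $i=j$ because both are $1$.

**Step II: a function $s:G\to\mathbb C^*$ with $s(gh)=s(g)s(h)\beta_\mu(\bar g,\bar h)$ and $s|_{G'}=\mu$.** Such an $s$ extends $\mu$ at the price of a controlled failure of multiplicativity. Write $\beta=\beta_\mu$ and let $\Gamma$ be the set $\mathbb C^*\times G$ with the product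
$$(z,g)(w,h)=\big(zw\,\beta(\bar g,\bar h)^{-1},\,gh\big).$$
It is associative, since $\beta(\bar g,\bar h)\beta(\bar g\bar h,\bar k)=\beta(\bar h,\bar k)\beta(\bar g,\bar h\bar k)$ for a bicharacter. The identity is $(1,1)$, and $(z,g)$ has the inverse $(z^{-1}\beta(\bar g,\bar g)^{-1},g^{-1})$, because $\beta(\bar g,\bar g^{-1})=\beta(\bar g^{-1},\bar g)=\beta(\bar g,\bar g)^{-1}$. If $c\in G'$, then $\bar c=1$ and $c$ is central, so $(z,c)(w,h)=(zw,ch)=(w,h)(z,c)$. So $\mathbb C^*\times G'$ is a central subgroup with componentwise product, and $N=\{(\mu(c)^{-1},c):c\in G'\}$ is a central subgroup of $\Gamma$. By (9), with $c=[g,h]$,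
$$(1,g)(1,h)=\big(\beta(\bar g,\bar h)^{-1},\,c\,hg\big)=\big(\mu(c)^{-1},c\big)\cdot\big(\beta(\bar h,\bar g)^{-1},hg\big)=\big(\mu(c)^{-1},c\big)\cdot(1,h)(1,g).$$
So in $\Gamma/N$ the images of the $(1,g)$ commute with one another. Together with the central subgroup $\mathbb C^*\times\{1\}$ they generate, so $\Gamma/N$ is abelian. The subgroup $\mathbb C^*\times\{1\}$ meets $N$ only in the identity, so it embeds in $\Gamma/N$. As $\mathbb C^*$ is divisible, the homomorphism $(z,1)\mapsto z$ extends to a homomorphism $\Gamma/N\to\mathbb C^*$; let $\theta:\Gamma\to\mathbb C^*$ be its composition with $\Gamma\to\Gamma/N$, and put $s(g)=\theta(1,g)$. Then $s(g)s(h)=\theta\big(\beta(\bar g,\bar h)^{-1},gh\big)=\beta(\bar g,\bar h)^{-1}s(gh)$, and for $c\in G'$ we get $1=\theta(\mu(c)^{-1},c)=\mu(c)^{-1}s(c)$. Both properties hold.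

**Step III: the image of $\widehat G\to B$ contains $B^2$.** If $g,h$ commute, then (9) gives $\beta(\bar g,\bar h)=\beta(\bar h,\bar g)$. So $s$ fails to be a semicharacter by a factor that is symmetric on commuting pairs. One would like to divide $s(g)$ by a square root of $\beta(\bar g,\bar g)$, but the square roots would have to be chosen compatibly. Squaring avoids the choice: put
$$f(g)=s(g)^2\,\beta(\bar g,\bar g)^{-1}.$$
If $[g,h]=1$, then
$$f(gh)=\frac{s(g)^2s(h)^2\beta(\bar g,\bar h)^2}{\beta(\bar g,\bar g)\,\beta(\bar h,\bar h)\,\beta(\bar g,\bar h)\,\beta(\bar h,\bar g)}=f(g)f(h).$$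
So $f\in\widehat G$, and $f|_{G'}=\mu^2$. As $\mu\in B$ was arbitrary, the image contains $B^2$.

**Step IV: the kernel of $\widehat G\to B$ contains a subgroup of order $|A|\,|B[2]|$.** This makes up for what was lost by squaring. For $\nu\in B[2]$ the values of $e_\nu$, hence of $\beta_\nu$, are $\pm1$. Put $q_\nu(g)=\beta_\nu(\bar g,\bar g)$. Since $\beta_\nu(\bar h,\bar g)=\beta_\nu(\bar h,\bar g)^{-1}$, (9) gives
$$q_\nu(gh)=q_\nu(g)q_\nu(h)\,\beta_\nu(\bar g,\bar h)\beta_\nu(\bar h,\bar g)=q_\nu(g)q_\nu(h)\,\nu([g,h]).\tag{10}$$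
So $q_\nu\in\widehat G$, and $q_\nu|_{G'}=1$. Consider the functions $\chi q_\nu$ with $\chi\in\hom(A,\mathbb C^*)$, viewed as a function on $G$, and $\nu\in B[2]$. They lie in the kernel of restriction. By (10), $q_\nu q_{\nu'}q_{\nu\nu'}^{-1}$ is a homomorphism on $G$, trivial on $G'$, so it lies in $\hom(A,\mathbb C^*)$. So the set of all $\chi q_\nu$ is closed under products; being finite and nonempty, it is a subgroup. Its listed elements are distinct: if $\chi q_\nu=\chi'q_{\nu'}$, then $q_\nu q_{\nu'}^{-1}$ is a homomorphism, so by (10) $\nu$ and $\nu'$ agree on all commutators. These generate $G'$, so $\nu=\nu'$ and then $\chi=\chi'$. The subgroup has order $|\hom(A,\mathbb C^*)|\,|B[2]|=|A|\,|B[2]|$.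

*End of the proof of Theorem 3.* $|\widehat G|$ is the order of the image times the order of the kernel of $\widehat G\to B$. By Steps III and IV and Lagrange's theorem it is divisible by $|B^2|\cdot|A|\cdot|B[2]|$, which by (8) is $|G'|\,|A|=|G|$. $\blacksquare$

For $Q_8$ we have $G'=\{\pm1\}$, so $|B^2|=1$, $|B[2]|=2$ and $|A|=4$. The proof guarantees a factor $8$, in agreement with the value $|\widehat{Q_8}|=16$ found by hand.
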